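# Uniform homeomorphism of Polish ultrametric spaces is universal analytic

Throughout, $\omega=\{0,1,2,\dots\}$. For a sequence $x$, $x|n$ is its initial segment of length $n$; $|u|$ is the length of a finite sequence $u$; $0^n$ is the zero sequence of length $n$. For sequences of natural numbers, $s\le t$ and $s+t$ are meant coordinatewise. "Ball" always means closed ball.

## 1. Ultrametrics, uniform homeomorphisms, uniform summands

**Definition 1.** A *Polish metric space* is a metric space $(X,d)$ with $d$ complete and with separable topology. It is an *ultrametric space* if $d(x,z)\le\max\{d(x,y),d(y,z)\}$ for all $x,y,z$.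

In an ultrametric space every point of a ball is a center of it, two balls of the same radius are equal or disjoint, and balls of positive radius are open as well as closed. Most of our distances have the form $d(a,b)=2^{-\lambda(a,b)}$ for $a\neq b$. The ultrametric inequality then reads $\lambda(a,c)\ge\min(\lambda(a,b),\lambda(b,c))$ for distinct $a,b,c$. A large $\lambda$ means close points.

*Example.* For $a:\omega\to\{1,2,\dots\}$ let $D_a=\{p_n,q_n:n\in\omega\}$ with $d(p_n,q_n)=2^{-a(n)}$ and all other nonzero distances equal to $1$. Three distinct points have distances $1,1,1$ or $2^{-a(n)},1,1$, so this is an ultrametric. A Cauchy sequence eventually stays in one pair, so the space is complete. It is countable and discrete.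

**Definition 2.** A bijection $\Phi:X\to Y$ of Polish metric spaces is a *uniform homeomorphism* if $\Phi$ and $\Phi^{-1}$ are uniformly continuous. Equivalently, there is $f:\omega\to\omega$ such that for all $\ell$ and all $a,b\in X$
$$d(a,b)\le2^{-f(\ell)}\Rightarrow d(\Phi a,\Phi b)\le2^{-\ell},\qquad d(\Phi a,\Phi b)\le2^{-f(\ell)}\Rightarrow d(a,b)\le2^{-\ell}.\tag{1}$$
One $f$ serves both directions by taking a maximum, and any larger $f$ also works. We call $f$ a *modulus*.

*Example.* Let $E$ be countably infinite with all nonzero distances $1$, and let $a(n)=n+1$. Then $E$ and $D_a$ are both countable and discrete, hence homeomorphic. They are not uniformly homeomorphic: under any bijection $D_a\to E$ the points $p_n,q_n$, which come arbitrarily close, go to points at distance $1$.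

**Definition 3.** For ultrametric spaces write $X\preceq Y$ if there is an injection $\Phi:X\to Y$ which is a uniform homeomorphism onto its image $C$, where $C$ is *uniformly clopen* in $Y$: for some $\varepsilon>0$, $d(z,w)\ge\varepsilon$ for all $z\in C$, $w\in Y\setminus C$. So $X$ is a uniform direct summand of $Y$.

*Example.* With $E$ and $D_a$ as above, mapping $E$ onto $\{p_n:n\in\omega\}$ is a uniform homeomorphism onto its image, but this image is not uniformly clopen, because $q_n$ lies at distance $2^{-n-1}$ from $p_n$. No other map does better. If $C\subseteq D_a$ is uniformly clopen with constant $\varepsilon$, then $p_n\in C\iff q_n\in C$ as soon as $2^{-a(n)}<\varepsilon$. If $C$ is also infinite, it therefore contains pairs at arbitrarily small distance, and an inverse map $C\to E$ cannot be uniformly continuous. So $E\not\preceq D_a$.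

A *quasi-order* is a reflexive transitive relation, and $\preceq$ is one. Reflexivity: take the identity; the condition on $C=Y$ is vacuous. Transitivity: let $\Phi:X\to Y$ and $\Psi:Y\to Z$ be as in Definition 3, with constants $\varepsilon_\Phi,\varepsilon_\Psi$. Then $\Psi\Phi$ is a uniform homeomorphism onto its image. A point of $\Psi\Phi(X)$ has distance at least $\varepsilon_\Psi$ from any point outside $\Psi(Y)$. Since $\Psi^{-1}$ is uniformly continuous on $\Psi(Y)$, there is $\delta>0$ such that points of $Y$ at distance $\ge\varepsilon_\Phi$ have $\Psi$-images at distance $\ge\delta$; so a point of $\Psi\Phi(X)$ has distance at least $\delta$ from any point of $\Psi(Y\setminus\Phi(X))$. Hence $\Psi\Phi(X)$ is uniformly clopen with constant $\min(\varepsilon_\Psi,\delta)$. If $X$ and $Y$ are uniformly homeomorphic, then $X\preceq Y$ and $Y\preceq X$.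

## 2. Analytic relations, Borel reductions, codes for spaces

**Definition 4.** Let $E,F$ be equivalence relations (or quasi-orders) on standard Borel spaces $X,Y$. $E$ is *Borel reducible* to $F$ if there is a Borel map $f:X\to Y$ with $x\,E\,x'\iff f(x)\,F\,f(x')$. An analytic equivalence relation is *universal analytic* if every analytic equivalence relation on a standard Borel space is Borel reducible to it. A *complete analytic quasi-order* is an analytic quasi-order to which every analytic quasi-order on a standard Borel space is Borel reducible.

*Example.* On $(2^\omega)^\omega$ let $z\,E_1\,w$ iff $z_n=w_n$ for all but finitely many $n$. This is a Borel, hence analytic, equivalence relation. Equality on $2^\omega$ is Borel reducible to $E_1$ via $x\mapsto(x,x,x,\dots)$, since two constant sequences eventually agree iff they are equal.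

**Codes.** A nonempty Polish ultrametric space is coded by a matrix $D\in\mathbb R^{\omega\times\omega}$ of distances of a dense sequence, repetitions allowed: $D$ is a pseudo-ultrametric on $\omega$, and the coded space is the completion of $(\omega,D)$ after identifying points at distance $0$. These $D$ form a closed set, a standard Borel space. Uniform homeomorphism is analytic on it. Indeed, name a point by $p\in\omega^\omega$ with $D(p(k),p(k+1))\le2^{-k}$ for all $k$. Every point has a name (choose $p(k)$ within $2^{-k-1}$ of it), and the distance of named points, $\lim_kD(p(k),q(k))$, is a Borel function of the names. The spaces coded by $D$ and $D'$ are uniformly homeomorphic iff there are sequences of names $(p_r)$ for $D$ and $(q_r)$ for $D'$, each naming a dense set, and $f\in\omega^\omega$ such that (1) holds for the assignment $p_r\mapsto q_r$. From left to right, name a dense sequence and its image. From right to left, the assignment and its inverse are well defined and uniformly continuous, so they extend to mutually inverse maps of the completions. The condition is Borel apart from the quantifier over $(p_r),(q_r),f$.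

**Trees.** A set $T\subseteq\bigcup_n2^n\times2^n\times\omega^n$ is a *tree* if $(u,v,s)\in T$ and $m\le|u|$ imply $(u|m,v|m,s|m)\in T$. We use the textbook fact that $R\subseteq2^\omega\times2^\omega$ is analytic iff there is a tree $T$ such that
$$x\,R\,y\iff\exists\alpha\in\omega^\omega\ \forall n\ (x|n,y|n,\alpha|n)\in T.\tag{2}$$
We then say that $T$ *represents* $R$ and that $\alpha$ *witnesses* $x\,R\,y$.

*Example.* The tree $\{(u,u,s):|u|=|s|\}$ represents equality; every $\alpha$ witnesses $x=x$.

## 3. Universality on ultrametric spaces: the statements

Ferenczi, Louveau and Rosendal proved that uniform homeomorphism on Polish metric spaces is universal analytic. Su Gao, André Nies and Gianluca Paolini, in "Procountable groups are not classifiable by countable structures", arXiv:2512.12256 (2025), ask: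

> Is uniform homeomorphism on Polish *ultrametric* spaces universal analytic?

The answer is yes, and very small spaces suffice: disjoint unions, at mutual distance $1$, of finite pieces.

**Theorem 1.** For every analytic equivalence relation $R$ on a standard Borel space there is a Borel map $x\mapsto X_x$ into countable, discrete, complete ultrametric spaces with distances in $\{0\}\cup\{2^{-m}:m\in\omega\}$, such that $x\,R\,y$ iff $X_x$ and $X_y$ are uniformly homeomorphic. Hence uniform homeomorphism on Polish ultrametric spaces is universal analytic.

For the stronger version, let $\mathbb F$ be the standard Borel space of sequences $F=(F_n)_{n\in\omega}$ of nonempty finite subsets of $2^\omega$. Let $X_F=\bigcup_n\{n\}\times F_n\subseteq\omega\times2^\omega$, with distance $1$ between different fibers and $d((n,a),(n,b))=2^{-1-\min\{m:a(m)\ne b(m)\}}$ for $a\ne b$. As with $D_a$, each $X_F$ is a countable, discrete, complete ultrametric space. For instance, if $F_n$ consists of the zero sequence and the sequence whose only $1$ is at position $a(n)-1$, then $X_F$ is isometric to $D_a$.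

**Theorem 2.**

1. Uniform homeomorphism of the spaces $X_F$ ($F\in\mathbb F$) is a universal analytic equivalence relation.
2. $\preceq$ on $\mathbb F$ (that is, $X_F\preceq X_G$) is a complete analytic quasi-order.
3. (Sharpness.) If $\omega\times2^\omega$ is replaced by a finite union of copies of $2^\omega$, or even by all compact ultrametric spaces, uniform homeomorphism is not universal analytic.

**Analyticity on $\mathbb F$.** Enumerate $X_F$ fiber by fiber, each finite fiber in lexicographic order, as $p^F_0,p^F_1,\dots$; the distances $d(p^F_r,p^F_t)$ are Borel functions of $F$. Then $X_F\preceq X_G$ iff there are $\varphi,f\in\omega^\omega$ and $g\in\omega$ such that $\varphi$ is injective, (1) holds for $p^F_r\mapsto p^G_{\varphi(r)}$, and $d(p^G_{\varphi(r)},p^G_t)\ge2^{-g}$ for all $r$ and all $t$ outside the range of $\varphi$. The part after the existential quantifiers is Borel. For uniform homeomorphism, require $\varphi$ to be onto instead.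

**Reduction to $2^\omega$.** We may assume that $R$ lives on $2^\omega$. Identify the given standard Borel space with a Borel set $B\subseteq2^\omega$ and replace $R$ by $R\cup\{(x,x):x\in2^\omega\}$. This is still an analytic equivalence relation (or quasi-order), and a Borel reduction for it restricts to one for $R$ on $B$.

## 4. Compact spaces and spaces of two-point pieces

Two easy cases show which spaces are useless for us, and what a uniform homeomorphism can see.

**Compact spaces; proof of Theorem 2(3).** The aim is to show that compact spaces are too simple. Between compact spaces every homeomorphism is uniform. Let $X$ be a compact ultrametric space with dense sequence $(x_i)$.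

If $U\subseteq X$ is clopen and $p\in U$, some ball of radius $2^{-m}$ around $p$ lies in $U$. This ball is open, so it contains some $x_k$ and equals the ball of radius $2^{-m}$ around $x_k$. By compactness $U$ is a finite union of such balls, and conversely such balls are clopen. The map $U\mapsto\{i:x_i\in U\}$ is a Boolean homomorphism on clopen sets. It is injective because a nonempty open set contains some $x_i$. So the clopen algebra of $X$ is isomorphic to the algebra of subsets of $\omega$ generated by the sets $\{i:d(x_i,x_k)\le2^{-m}\}$ with $k,m\in\omega$.

Next we code this algebra, in a Borel way, by a structure with universe $\omega$. Let $\tau_0,\tau_1,\dots$ enumerate the finite Boolean terms in symbols indexed by pairs $(k,m)$, and let $A_r\subseteq\omega$ be the value of $\tau_r$ computed from the distance matrix. Let $P=\{2r+1:A_r\ne A_q\text{ for all }q<r\}$, and for $2r+1,2q+1\in P$ put $2r+1\sqsubseteq2q+1$ iff $A_r\subseteq A_q$. The structure $(\omega,P,\sqsubseteq)$ is a Borel function of the matrix. The order on $P$ is a copy of the algebra, and the complement of $P$ is always infinite, since it contains the even numbers.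 So two such structures are isomorphic iff the two Boolean algebras are isomorphic, which by Stone duality holds iff the two compact spaces are homeomorphic.

Compactness of the coded space is a Borel condition on the code (total boundedness). Thus uniform homeomorphism of compact ultrametric spaces is Borel reducible to isomorphism of structures on $\omega$ with one unary and one binary relation, which is an orbit equivalence relation of a Borel action of $S_\infty$. By Kechris–Louveau (*The classification of hypersmooth Borel equivalence relations*, J. Amer. Math. Soc. 10 (1997)), $E_1$ is not Borel reducible to any orbit equivalence relation of a Borel action of a Polish group. So $E_1$ is not Borel reducible to uniform homeomorphism of compact ultrametric spaces, which therefore is not universal analytic. Nonempty closed subspaces of a finite union of copies of $2^\omega$ are compact, and dense sequences in them can be chosen in a Borel way, so uniform homeomorphism of these is Borel reducible to the compact case and is not universal analytic either. $\square$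

**Two-point pieces.** The spaces $D_a$ are not compact. If $a(n)\to\infty$ and $b(n)\to\infty$, then $D_a$ and $D_b$ are uniformly homeomorphic, via the map $\Phi$ that sends $p_n$ to $p_n$ and $q_n$ to $q_n$. Given $\ell$, only finitely many $n$ have $b(n)<\ell$; put
$$f(\ell)=1+\max(\{\ell\}\cup\{a(n):b(n)<\ell\}).$$
If two distinct points of $D_a$ have distance $\le2^{-f(\ell)}<1$, they are $p_n,q_n$ with $a(n)\ge f(\ell)$, hence $b(n)\ge\ell$. The other direction is symmetric. On the other hand, if $a(n)\to\infty$ and $b$ is constantly $1$, then $D_a$ and $D_b$ are not uniformly homeomorphic: $p_n,q_n\in D_a$ come arbitrarily close, while distinct points of $D_b$ have distance at least $\frac12$.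

So an individual scale $2^{-a(n)}$ is not an invariant. What survives is boundedness, uniformly over all pieces. This resembles (2): an existential quantifier over a modulus on one side, and over a witness $\alpha$ on the other. The plan is to store witnesses in scales, and to arrange that increasing a witness is harmless and that witnesses compose by addition.

## 5. Additive witness trees

**Lemma 1** (after Louveau–Rosendal). Let $R$ be an analytic quasi-order on $2^\omega$. There is a tree $T$ such that

1. $T$ represents $R$: $x\,R\,y\iff\exists\alpha\in\omega^\omega\,\forall n\,(x|n,y|n,\alpha|n)\in T$;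
2. if $(u,v,s)\in T$ and $s\le s'$, then $(u,v,s')\in T$;
3. $(u,u,0^n)\in T$ for all $n$ and $u\in2^n$;
4. if $(u,v,s),(v,w,t)\in T$, then $(u,w,s+t)\in T$.

*Example.* For equality, $T=\{(u,u,s):|u|=|s|\}$ has all four properties.

In general, $R$ is transitive for infinite sequences, while (4) demands transitivity at every finite level. Closing a tree under arbitrary finite chains at each level gives that, but it can destroy (1). Let $x\,R\,y$ mean $\sum_ix(i)2^{-i-1}=\sum_iy(i)2^{-i-1}$, and let $(u,v,s)\in T_0$ iff the integers with binary expansions $u$ and $v$ differ by at most $1$. This is a tree: deleting the last digit replaces $N$ by $\lfloor N/2\rfloor$. It represents $R$. If $r$ is the real number given by $x$, then $r-2^{-n}\le2^{-n}N(x|n)\le r$, where $N(x|n)$ is the integer given by $x|n$. If the integers for $x|n$ and $y|n$ differ by at most $1$ for all $n$, the two reals differ by at most $2\cdot2^{-n}$ for all $n$, so they agree. If the reals agree, $2^{-n}N(x|n)$ and $2^{-n}N(y|n)$ lie in an interval of length $2^{-n}$, so the integers differ by at most $1$. But at level $n$ any two $u,v\in2^n$ are joined by a chain of neighbors,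 so closing under all chains yields a tree representing the full relation. The remedy is to let $s(0)$ bound the length of the chain.

*Proof of Lemma 1.*

**Step 1: make the tree upward closed.** Let $T_0$ be a tree representing $R$, and let $T_1=\{(u,v,s):\exists s'\le s\ (u,v,s')\in T_0\}$. This is a tree, closed upward in $s$, and it contains $T_0$. It still represents $R$: suppose $(x|n,y|n,\alpha|n)\in T_1$ for all $n$. The set of all $s'$ such that, for $n=|s'|$, $s'\le\alpha|n$ and $(x|n,y|n,s')\in T_0$, is closed under initial segments, has elements of every length, and is finitely branching. By König's lemma it has an infinite branch, which witnesses $x\,R\,y$ for $T_0$.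

**Step 2: close under chains of controlled length.** Put $(\emptyset,\emptyset,\emptyset)\in T$. For $n\ge1$, $u,w\in2^n$ and $s\in\omega^n$, put $(u,w,s)\in T$ iff there are $m\le s(0)$ and $u=v_0,v_1,\dots,v_m=w$ in $2^n$ with $(v_i,v_{i+1},s)\in T_1$ for all $i<m$.

$T$ is a tree: a chain restricts to any level $n'$ with $1\le n'\le n$ and the value $s(0)$ is unchanged; at level $0$ there is nothing to check. Property (2) holds because a larger $s'$ has $s'(0)\ge s(0)\ge m$ and $T_1$ is upward closed. Property (3) holds with $m=0$. For (4), let chains of lengths $m\le s(0)$ and $m'\le t(0)$ lead from $u$ to $v$ and from $v$ to $w$. Their concatenation has length $m+m'\le(s+t)(0)$, and its links lie in $T_1$ with $s+t$ in the last coordinate, by upward closure. For $n=0$ (4) is trivial.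

**Step 3: check (1).** If $x\,R\,y$, take a witness $\alpha$ for $T_1$ and increase $\alpha(0)$ to be at least $1$. Chains with $m=1$ show $(x|n,y|n,\alpha|n)\in T$ for all $n$.

Conversely, let $(x|n,y|n,\alpha|n)\in T$ for all $n$. For $n\ge1$ consider the pairs consisting of a number $m\le\alpha(0)$ and a chain of length $m$ at level $n$ showing $(x|n,y|n,\alpha|n)\in T$. Restricting the chain and keeping $m$ makes these pairs a tree. It is infinite, and each level is finite since $m\le\alpha(0)$. König's lemma gives $m$ and $x=x_0,x_1,\dots,x_m=y$ in $2^\omega$ with $(x_i|n,x_{i+1}|n,\alpha|n)\in T_1$ for all $i<m$ and $n\ge1$, hence for all $n$. So $x_i\,R\,x_{i+1}$ for $i<m$, and $x\,R\,y$ by transitivity, or by reflexivity if $m=0$. $\square$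

From now on fix an analytic quasi-order $R$ on $2^\omega$ (for Theorem 1, an equivalence relation) and $T$ as in Lemma 1. For $x\in2^\omega$ let
$$S^x=\{(v,s):(v,\,x|\,|v|,\,s)\in T\}.$$
Think of $(v,s)\in S^x$ as "$s$ witnesses, up to level $|v|$, that $v$ lies below $x$". By (3) and (2), $(x|n,s)\in S^x$ for every $n$ and every $s\in\omega^n$. By (4), if $\alpha$ witnesses $x\,R\,y$, then
$$(v,s)\in S^x\ \Longrightarrow\ (v,\,s+\alpha|\,|v|)\in S^y.\tag{3}$$

## 6. A finite ultrametric space that stores a pair $(u,s)$

The space attached to $x$ will be a disjoint union of finite pieces, one or more for each $(u,s)\in S^x$. A piece must remember $u$ rigidly, and $s$ only up to the error that a modulus allows. Cardinalities survive bijections, so $u$ is stored in cardinalities. Scales survive up to a modulus, so $s$ is stored in scales.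

Fix an injection $c$ from $\{(u,k):u\in2^{<\omega},\ 0\le k\le|u|\}$ into $\{1,2,3,\dots\}$.

**Definition 5.** Let $\iota=(j,u,s,i)$ with $j,i\in\omega$, $u\in2^n$, $s\in\omega^n$. Put
$$c_k=1+j+k+s(k)\quad(k<n),\qquad c_n=M=1+\max(\{j\}\cup\{c_k:k<n\}).$$
The *piece* $Y_\iota$ is the disjoint union of *clusters* $Q_0,\dots,Q_n$ with $|Q_k|=2^{c(u,k)}$, and $d(a,b)=2^{-\lambda(a,b)}$ for $a\ne b$, where
$$\lambda(a,b)=\min(c_k,c_l)\ \text{ if }a\in Q_k,\ b\in Q_l,\ k\ne l;\qquad\lambda(a,b)=M+i\ \text{ if }a,b\text{ lie in the same cluster}.$$

*Example.* Let $n=2$, $j=0$, $s=(2,0)$. Then $c_0=3$, $c_1=2$, $c_2=M=4$. Points of $Q_0$ and $Q_2$ are at distance $2^{-3}$. Points of $Q_1$ are at distance $2^{-2}$ from those of $Q_0$ and of $Q_2$. Distances inside a cluster are $2^{-(4+i)}$. The cluster $Q_2$ serves as an origin: its distances to $Q_0$ and $Q_1$ are $2^{-c_0}$ and $2^{-c_1}$.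

We need the following facts about a piece.

* *Gap between the two kinds of distance.* If $k\ne l$, one of the two indices is $<n$, so $\min(c_k,c_l)\le M-1<M+i$.
* *Ultrametric inequality.* For points in three different clusters use $\min(c_k,c_l)\ge\min(\min(c_k,c_m),\min(c_m,c_l))$. If exactly two of three points share a cluster, the three values of $\lambda$ are $M+i$ and twice the same smaller number. If all three share a cluster, all values are equal.
* *Diameter.* All distances are at most $2^{-(1+j)}\le\frac12$, because every $c_k\ge1+j$.
* *Reading off $c_k$.* If $k<n$, every point of $Q_k$ has distance exactly $2^{-c_k}$ from every point of $Q_n$, because $c_k<M=c_n$.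
* *Size of $M$.* $n<M$. For $n=0$, $M\geq 1$. For $n\ge1$, $M\ge1+c_{n-1}\ge1+j+n$.

Finally,
$$\textit{every ball of }Y_\iota\textit{ is a singleton or a union of clusters.}\tag{4}$$
For radius $\rho<2^{-(M+i)}$ the ball is a singleton, since distinct points have distance at least $2^{-(M+i)}$. If $\rho\ge2^{-(M+i)}$, let the ball have center $p$, let $q$ be in it, and let $q'$ be in the cluster of $q$. Then $d(p,q')\le\max(d(p,q),2^{-(M+i)})\le\rho$, so $q'$ is in the ball.

The term $k$ in $c_k=1+j+k+s(k)$ ensures $c_k>k$, so that scales coarser than $2^{-\ell}$ involve only coordinates below $\ell$. With $1+j+s(k)$ in its place, replacing $s=0^n$ by $\alpha|n$ would move one and the same scale $1+j$ to the scales $1+j+\alpha(k)$, which are unbounded if $\alpha$ is, and no modulus could control this.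

## 7. One piece per pair $(u,s)$, and two maps that break it

The economical choice is $j=i=0$: let $X^0_x$ be the disjoint union, at mutual distance $1$, of the pieces $Y_{(0,u,s,0)}$ with $(u,s)\in S^x$. To recover a witness from a uniform homeomorphism $\Phi$, one would like to say that $\Phi$ maps the piece of $(x|n,0^n)$ into one piece, and clusters to clusters, so that cluster sizes identify $u$ and scales give $s$. Both assertions can fail, already for maps of $X^0_x$ onto itself, and for all large $n$ at once.

**Pieces can be torn apart.** For $n\ge2$ let $A_n,B_n$ be the pieces of $(x|n,0^n)$ and $(x|n,t_n)$, where $t_n$ is $0^n$ with its last entry replaced by $1$. Both occur in $X^0_x$. In both, $c_0=1$, so the cluster $Q_0$ has distance $\frac12$ from the rest of its piece. The scale inside clusters is $M=n+1$ in $A_n$ and $M=n+2$ in $B_n$. Since both pieces use $u=x|n$, the two clusters $Q_0$ have equal size. Let $\tau$ exchange $Q_0$ of $A_n$ with $Q_0$ of $B_n$ for all $n\ge2$, and fix all other points. Points at distance $\le\frac14$ are either both fixed by $\tau$ or lie together in one exchanged cluster, where $\lambda$ changes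 by exactly $1$. So $d(a,b)\le2^{-(\ell+1)}$ implies $d(\tau a,\tau b)\le2^{-\ell}$ for $\ell\ge1$. Since $\tau=\tau^{-1}$, $\tau$ is a uniform homeomorphism, and $\tau(A_n)$ meets two pieces for every $n\ge2$.

**Clusters can be mixed.** In each piece with $n\ge1$, let $k^*<n$ be least with $c_{k^*}=M-1$; it exists because every $c_k>j$, so that $M-1=\max_{k<n}c_k$. Choose $p\in Q_{k^*}$ and $q\in Q_n$, and let $\sigma$ exchange $p$ and $q$ in every such piece. A point in a cluster $Q_l$ with $l\ne k^*,n$ has $\lambda=c_l$ to both $p$ and $q$, since $c_l\le M-1$. For the remaining points of $Q_{k^*}$ and of $Q_n$, the values of $\lambda$ to $p$ and to $q$ are $M$ and $M-1$ in some order, since $i=0$. So $\sigma$ changes $\lambda$ by at most $1$, and $\sigma=\sigma^{-1}$ is a uniform homeomorphism. But $\sigma(Q_n)=(Q_n\setminus\{q\})\cup\{p\}$ is not a union of clusters, since it contains $p$ and no other point of $Q_{k^*}$ (and $|Q_{k^*}|\geq 2$).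

Neither map shows that $x\mapsto X^0_x$ fails to be a reduction; they show that the argument breaks down at these two places. In both cases the modulus of $\Phi$ acts on a distance that the piece has fixed in advance: $\frac12$ in the first case, and in the second the gap between $2^{-(M-1)}$ and $2^{-M}$. The remedy is to include a copy of each piece for every value of these two scales, and to choose the copy *after* the modulus is known. The parameter $j$ makes pieces as small as we like, which rules out tearing. The parameter $i$ makes clusters as tight as we like relative to their mutual distances, which rules out mixing.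

## 8. The spaces $X_x$

**Definition 6.** Let $I_x=\{(j,u,s,i):j,i\in\omega,\ (u,s)\in S^x\}$ and $X_x=\bigsqcup_{\iota\in I_x}Y_\iota$, with distance $1$ between points of different pieces.

*Example.* For equality with $T=\{(u,u,s)\}$, the pieces of $X_x$ are all $Y_{(j,x|n,s,i)}$ with $j,n,i\in\omega$ and $s\in\omega^n$. If $x\ne y$ and $n$ is so large that $x|n\ne y|n$, the cluster sizes $2^{c(x|n,k)}$ do not occur in $X_y$.

Since pieces have diameter at most $\frac12$, $X_x$ is an ultrametric space, and its nonzero distances are of the form $2^{-m}$, $m\in\omega$. It is countably infinite, since $(j,\emptyset,\emptyset,i)\in I_x$ for all $j,i$. It is discrete, since pieces are finite. It is complete, since a Cauchy sequence eventually stays in one finite piece.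

*The map is Borel.* The pieces do not depend on $x$, and $\iota=(j,u,s,i)\in I_x$ depends only on $x|\,|u|$, so it is a clopen condition on $x$. Fix an enumeration $p_0,p_1,\dots$ of the disjoint union of all $Y_\iota$, over all indices $\iota$. Let $q^x_r$ be the $r$-th element of $X_x$ in this enumeration. Each set $\{x:q^x_r=p_m\}$ is Borel, so the distance matrix $(d(q^x_r,q^x_t))_{r,t}$ is a Borel function of $x$.

## 9. From witnesses to uniform homeomorphisms

This section shows that adding $\alpha$ to the stored witness costs only a modulus depending on $\alpha$. For $\alpha\in\omega^\omega$ let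
$$A_\ell=\max(\{0\}\cup\{\alpha(k):k<\ell\}),\qquad\theta(j,u,s,i)=(j,u,s+\alpha|\,|u|,\,i).$$
Clusters with the same $k$ in $Y_\iota$ and $Y_{\theta(\iota)}$ have the same size $2^{c(u,k)}$. Let $b_\iota:Y_\iota\to Y_{\theta(\iota)}$ be a bijection mapping the $k$-th cluster onto the $k$-th cluster for each $k\le|u|$.

**Lemma 2.** Let $a\ne a'$ in $Y_\iota$, $L=\lambda(a,a')$ and $L'=\lambda(b_\iota a,b_\iota a')$. Then $L\le L'$, and for every $\ell$, $L<\ell$ implies $L'<\ell+A_\ell$. Consequently
$$d(b_\iota a,b_\iota a')\le d(a,a'),\qquad d(b_\iota a,b_\iota a')\le2^{-(\ell+A_\ell)}\Rightarrow d(a,a')\le2^{-\ell}.\tag{5}$$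

*Proof.* Let $\iota=(j,u,s,i)$, $n=|u|$. Write $c_k(s),M(s)$ for the numbers belonging to $\iota$ and $c_k(s+\alpha|n),M(s+\alpha|n)$ for those belonging to $\theta(\iota)$. All of them are nondecreasing in $s$, so $L\le L'$.

*Different clusters.* $L$ is the minimum of two of the numbers $c_0(s),\dots,c_n(s)$. Since $c_n(s)$ exceeds all others, $L=c_k(s)$ for one of the two indices, with $k<n$. Suppose $L<\ell$. Then $k<c_k(s)=L<\ell$, so $\alpha(k)\le A_\ell$ and
$$L'\le c_k(s+\alpha|n)=c_k(s)+\alpha(k)\le L+A_\ell<\ell+A_\ell.$$

*Same cluster.* $L=M(s)+i$. Suppose $L<\ell$. For every $k<n$ we have $k<c_k(s)<M(s)\le L<\ell$, so $c_k(s+\alpha|n)=c_k(s)+\alpha(k)\le M(s)-1+A_\ell$. Also $j\le M(s)-1$. Hence $M(s+\alpha|n)\le M(s)+A_\ell$ and $L'=M(s+\alpha|n)+i\le L+A_\ell<\ell+A_\ell$.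

The first part of (5) is $L\le L'$, and the second is the contrapositive of the implication just proved. $\square$

The bound in (5) does not depend on $\iota$.

**Lemma 3.** (a) If $x\,R\,y$, then $X_x\preceq X_y$. (b) If $x\,R\,y$ and $y\,R\,x$, then $X_x$ and $X_y$ are uniformly homeomorphic.

*Proof.* (a) Let $\alpha$ witness $x\,R\,y$. By (3), $\theta$ maps $I_x$ into $I_y$, and it is injective because $s$ can be recovered from $s+\alpha|\,|u|$. Let $\Phi=\bigcup_{\iota\in I_x}b_\iota$. This is a bijection of $X_x$ onto a union $C$ of pieces of $X_y$, and $C$ is uniformly clopen with $\varepsilon=1$. Let $\ell\ge1$. If two points of $X_x$, or two points of $C$, have distance $\le2^{-(\ell+A_\ell)}<1$, they lie in one piece, and by (5) their images under $\Phi$, respectively $\Phi^{-1}$, have distance $\le2^{-\ell}$. So $\Phi$ is a uniform homeomorphism onto $C$.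

(b) **Step 1: match the pieces.** Take witnesses for $x\,R\,y$ and $y\,R\,x$, and let $\alpha$ be their coordinatewise maximum. By Lemma 1(2), $\alpha$ witnesses both. By (3), the formula $\theta$ defines injections $\theta_1:I_x\to I_y$ and $\theta_2:I_y\to I_x$. The Schröder–Bernstein argument gives a bijection $h:I_x\to I_y$ such that for each $\iota\in I_x$ either $h(\iota)=\theta(\iota)$ or $\theta(h(\iota))=\iota$. In detail, let $A_*=\bigcup_m(\theta_2\theta_1)^m(I_x\setminus\theta_2(I_y))$, and put $h=\theta_1$ on $A_*$ and $h=\theta_2^{-1}$ on $I_x\setminus A_*\subseteq\theta_2(I_y)$. It is injective: if $\theta_1(\iota)=\theta_2^{-1}(\iota')$ with $\iota\in A_*$, then $\iota'=\theta_2\theta_1(\iota)\in A_*$. It is onto: let $\kappa\in I_y$. If $\theta_2(\kappa)\notin A_*$, then $h(\theta_2(\kappa))=\kappa$. If $\theta_2(\kappa)\in A_*$, then, being in $\theta_2(I_y)$, it equals $\theta_2\theta_1(\iota)$ for some $\iota\in A_*$, so $\kappa=\theta_1(\iota)=h(\iota)$.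

**Step 2: glue the piece maps.** Define $\Phi$ on $Y_\iota$ as $b_\iota:Y_\iota\to Y_{h(\iota)}$ if $h(\iota)=\theta(\iota)$, and as $b_{h(\iota)}^{-1}:Y_\iota\to Y_{h(\iota)}$ otherwise. Then $\Phi:X_x\to X_y$ is a bijection mapping pieces onto pieces. Let $\ell\ge1$. Two points of $X_x$ or of $X_y$ at distance $\le2^{-(\ell+A_\ell)}<1$ lie in one piece. On that piece, $\Phi$ (respectively $\Phi^{-1}$) is one of the maps $b$ or the inverse of one, and by (5) both kinds bring the two points to distance $\le2^{-\ell}$. So $\Phi$ is a uniform homeomorphism. $\square$

## 10. From uniform homeomorphisms to witnesses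

**Lemma 4.** If $X_x\preceq X_y$, then $x\,R\,y$. In particular, if $X_x$ and $X_y$ are uniformly homeomorphic, then $x\,R\,y$.

*Proof.* The order of the choices matters: first the modulus $f$, then $j$ and the witness $\beta$, then $n$, and only then $i$.

**Step 1: choices independent of $n$.** Let $\Phi:X_x\to C\subseteq X_y$ witness $X_x\preceq X_y$. Choose $g\in\omega$ such that $d(z,w)\ge2^{-g}$ for $z\in C$, $w\in X_y\setminus C$. Choose $f:\omega\to\omega$ such that (1) holds for $\Phi$ and all $a,b\in X_x$, and such that $f(\ell)\ge\ell$ and $f(\ell)\ge g+1$ for all $\ell$. Fix $j\ge f(1)$ and put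
$$\beta(k)=f(j+k+2)\qquad(k\in\omega).$$
We claim that $(x|n,y|n,\beta|n)\in T$ for every $n$. Then $x\,R\,y$ by Lemma 1(1), since $\beta$ does not depend on $n$.

**Step 2: choose a piece for $n$.** Fix $n$, let $u=x|n$ and $s=0^n$, and let $c_k=1+j+k$ ($k<n$) and $M=c_n$ be the corresponding numbers. These do not involve $i$, so we may now choose $i$ with
$$M+i\ge f(f(M+1)).$$
Since $(x|n,0^n)\in S^x$, the piece $Y=Y_{(j,u,s,i)}$ occurs in $X_x$. Let $Q_0,\dots,Q_n$ be its clusters.

**Step 3: $Y$ is not torn apart.** We have $\operatorname{diam}Y\le2^{-(1+j)}\le2^{-f(1)}$, so $\operatorname{diam}\Phi(Y)\le\frac12$ by (1). Hence $\Phi(Y)$ lies in a single piece $Y'=Y_{(j',u',t,i')}$ of $X_y$, where $(u',t)\in S^y$.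

**Step 4: each $\Phi(Q_k)$ is a ball of $Y'$.** This step uses the choice of $i$; put $\rho=2^{-f(M+1)}$. Let $a\in Q_k$ and $b\in X_x$.

* If $b\notin Q_k$, then $d(a,b)$ is $1$ or at least $2^{-(M-1)}$, so $d(a,b)>2^{-(M+1)}$. By the second half of (1), $d(\Phi a,\Phi b)>\rho$.
* If $b\in Q_k$, then $d(a,b)\le2^{-(M+i)}\le2^{-f(f(M+1))}$. By the first half of (1) with $\ell=f(M+1)$, $d(\Phi a,\Phi b)\le\rho$.

Since $\Phi$ maps onto $C$, $\Phi(Q_k)$ is exactly the set of points of $C$ at distance at most $\rho$ from $\Phi a$. Points of $X_y\setminus C$ have distance at least $2^{-g}>\rho$ from $\Phi a$, because $f(M+1)\ge g+1$. So $\Phi(Q_k)$ is a ball of $X_y$ of radius $\rho$. As $f(M+1)\ge M+1\ge1$, $\rho<1$, and so it is a ball of $Y'$.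

**Step 5: sizes identify $u$ and $k$.** $\Phi(Q_k)$ is a ball of $Y'$ with $2^{c(u,k)}\ge2$ points. By (4) it is a union of clusters of $Y'$. The sizes of the clusters of $Y'$ are distinct powers of $2$, because $c$ is injective. A sum of two or more distinct powers of $2$ is not a power of $2$, by uniqueness of binary expansions. So $\Phi(Q_k)$ is a single cluster $Q'_{k'}$ of $Y'$, with $c(u',k')=c(u,k)$. Since $c$ is injective, $u'=u$ and $k'=k$. Thus $\Phi(Q_k)$ is the $k$-th cluster $Q'_k$ of $Y'$, for every $k\le n$.

**Step 6: scales bound $t$.** Let $k<n$ and $c'_k=1+j'+k+t(k)$. Pick $a\in Q_k$ and $b\in Q_n$. Then $d(a,b)=2^{-c_k}$, and by Step 5 $d(\Phi a,\Phi b)=2^{-c'_k}$. If $c'_k\ge f(c_k+1)$, then (1) would give $d(a,b)\le2^{-(c_k+1)}$, a contradiction. Hence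
$$t(k)\le c'_k<f(c_k+1)=f(j+k+2)=\beta(k).$$

**Step 7: conclude.** By Steps 3 and 5, $(x|n,t)\in S^y$, that is, $(x|n,y|n,t)\in T$. By Step 6, $t\le\beta|n$. By Lemma 1(2), $(x|n,y|n,\beta|n)\in T$, which is the claim.

The last sentence of the lemma follows since uniformly homeomorphic spaces satisfy $X_x\preceq X_y$. $\square$

**Proof of Theorem 1.** By Section 3 we may take $R$ to be an analytic equivalence relation on $2^\omega$. If $x\,R\,y$, then $y\,R\,x$, and $X_x,X_y$ are uniformly homeomorphic by Lemma 3(b). The converse is Lemma 4. By Section 8, $x\mapsto X_x$ is Borel with values in spaces of the required kind. Since uniform homeomorphism is itself analytic (Section 2), it is universal analytic. $\blacksquare$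

## 11. Realization inside $\omega\times2^\omega$

For Theorem 2(1),(2) we must find uniform copies of the spaces $X_x$ among the $X_F$. The point is that all pieces fit, isometrically, into one compact space. Such a space has only boundedly many $2^{-\ell-1}$-balls in each $2^{-\ell}$-ball, so we first count how balls of a piece split. For $\ell\ge1$ let
$$N_\ell=\max\bigl(\{\ell+1\}\cup\{2^{c(u,k)}:|u|<\ell,\ k\le|u|\}\bigr).$$
This is finite, since there are finitely many $u$ with $|u|<\ell$.

**Lemma 5.** For every index $\iota$ and every $\ell\ge1$, each ball of $Y_\iota$ of radius $2^{-\ell}$ is a union of at most $N_\ell$ balls of radius $2^{-\ell-1}$.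

*Proof.* Let $\iota=(j,u,s,i)$ and $n=|u|$. Two distinct points lie in a common ball of radius $2^{-\ell}$ iff their $\lambda$ is at least $\ell$.

*Case $\ell<M$.* Balls of radius $2^{-\ell}$ and of radius $2^{-\ell-1}$ are unions of clusters, since $\lambda\ge M\ge\ell+1$ inside clusters. Different clusters $Q_k,Q_l$ lie in the same $2^{-\ell}$-ball iff $c_k\ge\ell$ and $c_l\ge\ell$. So the balls of radius $2^{-\ell}$ are the single clusters $Q_k$ with $c_k<\ell$, which do not split further, and the union of all $Q_l$ with $c_l\ge\ell$. At radius $2^{-\ell-1}$ this union splits into the single clusters $Q_l$ with $c_l=\ell$ and the union of all $Q_l$ with $c_l\ge\ell+1$, which contains $Q_n$. If $c_l=\ell$, then $l<n$ and $l<c_l=\ell$, so there are at most $\ell$ such $l$, and we get at most $\ell+1$ balls.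

*Case $M\le\ell<M+i$.* A ball of radius $2^{-\ell}$ is one cluster, and it does not split at radius $2^{-\ell-1}\ge2^{-(M+i)}$.

*Case $\ell=M+i$.* A ball of radius $2^{-\ell}$ is one cluster $Q_k$, which splits into $2^{c(u,k)}$ singletons. Since $|u|=n<M\le\ell$ (Section 6), this number is at most $N_\ell$.

*Case $\ell>M+i$.* The ball is a singleton. $\square$

**Step 1: a common compact space.** Let $K=\prod_{\ell\ge1}\{0,\dots,N_\ell-1\}$ with $d(z,w)=2^{-\min\{\ell:z_\ell\ne w_\ell\}}$ for $z\neq w$. For each $\iota$ and each $\ell\ge1$, number the balls of radius $2^{-\ell-1}$ inside each ball of radius $2^{-\ell}$ of $Y_\iota$ by distinct numbers below $N_\ell$. For $a\in Y_\iota$ let $e_\iota(a)\in K$ be the sequence whose $\ell$-th term is the number of the $2^{-\ell-1}$-ball containing $a$, inside the $2^{-\ell}$-ball containing $a$. This $e_\iota$ is an isometric embedding. Let $a\ne a'$ and $L=\lambda(a,a')\ge1$. For $1\le\ell<L$ the points have a common $2^{-\ell}$-ball and a common $2^{-\ell-1}$-ball, so the $\ell$-th terms agree. For $\ell=L$ they have a common $2^{-L}$-ball but different $2^{-L-1}$-balls, so the $L$-th terms differ.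 Hence $d(e_\iota(a),e_\iota(a'))=2^{-L}$.

**Step 2: pass to $2^\omega$.** Since all $N_\ell\ge2$, $K$ is a nonempty compact, metrizable, zero-dimensional, perfect space. By Brouwer's theorem there is a homeomorphism $G:K\to2^\omega$, and by compactness $G$ and $G^{-1}$ are uniformly continuous.

**Step 3: define $F^x$.** Enumerate the infinite set $I_x$ as $\iota^x_0,\iota^x_1,\dots$ along a fixed enumeration of all indices, and let $F^x_m=G(e_\iota(Y_\iota))$ with $\iota=\iota^x_m$. The sets $\{x:\iota^x_m=\iota\}$ are Borel, so $x\mapsto F^x\in\mathbb F$ is Borel. The bijection $X_x\to X_{F^x}$ sending $a\in Y_{\iota^x_m}$ to $(m,G(e_{\iota^x_m}(a)))$ maps pieces onto fibers. On all pieces it is, up to isometric embeddings into $K$, a restriction of the single map $G$, with the metric $2^{-1-\min\{m:a(m)\ne b(m)\}}$ on $2^\omega$. So the moduli for $G$ and $G^{-1}$ work on all pieces at once, and different pieces, like different fibers, have distance $1$. Hence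
$$X_{F^x}\text{ is uniformly homeomorphic to }X_x.\tag{6}$$

**Proof of Theorem 2(1),(2).** Let $R$ be an analytic quasi-order, on $2^\omega$ without loss of generality. By Lemmas 3(a) and 4, $x\,R\,y\iff X_x\preceq X_y$. By (6) and transitivity of $\preceq$, $X_x\preceq X_y\iff X_{F^x}\preceq X_{F^y}$. So the Borel map $x\mapsto F^x$ reduces $R$ to $\preceq$ on $\mathbb F$, which is analytic by Section 3. This proves (2).

If $R$ is an equivalence relation, Lemma 3(b), (6) and Lemma 4 give
$$x\,R\,y\ \Rightarrow\ X_{F^x},X_{F^y}\text{ uniformly homeomorphic}\ \Rightarrow\ X_{F^x}\preceq X_{F^y}\ \Rightarrow\ X_x\preceq X_y\ \Rightarrow\ x\,R\,y.$$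
So $x\mapsto F^x$ reduces $R$ to uniform homeomorphism of the spaces $X_F$, which is analytic by Section 3. This proves (1). Part (3) was proved in Section 4. $\blacksquare$
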